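\title{Weakly chainable hereditarily indecomposable continua are pseudo-arcs}

\begin{abstract}
We prove that a hereditarily indecomposable continuum $X$ that is a continuous image of an arc-like continuum has span zero, and is therefore homeomorphic to the pseudo-arc. A map from an arc-like continuum onto $X$ produces a compact connected set $M\subset X\times[0,1]$ that projects onto $X$ and has small horizontal slices. We show that over a hereditarily indecomposable base such a set can be used like the graph of a function: two disjoint compact connected subsets of $X\times\mathbb R$ with the same projection lie one above the other, and $M$ can be pulled back along every map of a continuum into $X$. It follows that every nondegenerate confluent image of the pseudo-arc is a pseudo-arc.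
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a \emph{continuum} is a compact connected metric space with more than one point, a \emph{map} is a continuous function, and $I=[0,1]$.

A continuum is \emph{indecomposable} if it is not the union of two proper subcontinua, and \emph{hereditarily indecomposable} if each of its subcontinua is indecomposable. An arc is the union of its two halves, so a hereditarily indecomposable continuum contains no arc. The form in which the property is used is Lemma~\ref{lem:nested} below: if two subcontinua meet, one of them contains the other.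

A continuum $Q$ is \emph{arc-like} if it is an inverse limit of arcs; equivalently, for every $\varepsilon>0$ there is an \emph{$\varepsilon$-map} of $Q$ onto $I$, that is, a surjection $\varphi:Q\to I$ all of whose fibers have diameter less than $\varepsilon$. At every scale, such a space can be linearly ordered up to a small error. \emph{Tree-like} continua are the inverse limits of trees. The \emph{pseudo-arc} is an arc-like continuum that is hereditarily indecomposable.

Two weaker properties record traces of a linear order. A continuum is \emph{weakly chainable} if it is a continuous image of an arc-like continuum; equivalently (Lelek, Fearnley), if it is a continuous image of the pseudo-arc. Following Lelek, a continuum $X$ has \emph{span zero} if for every continuum $C$ and all maps $u,v:C\to X$ with $u(C)\subset v(C)$ there is $c_0\in C$ with $u(c_0)=v(c_0)$. One may think of $u$ and $v$ as two walkers in $X$ driven by a common connected parameter: if $v$ visits every place that $u$ visits, the two cannot avoid each other. The following facts are known.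
\begin{itemize}
\item[(K1)] Every arc-like continuum has span zero.
\item[(K2)] Every continuum with span zero is weakly chainable.
\item[(K3)] A continuum is homeomorphic to the pseudo-arc if and only if it is hereditarily indecomposable and has span zero.
\item[(K4)] Every hereditarily indecomposable weakly chainable continuum is tree-like.
\end{itemize}
Thus
\[
\text{arc-like}\ \Longrightarrow\ \text{span zero}\ \Longrightarrow\ \text{weakly chainable},
\]
and by (K1) and (K3) each of the first two properties singles out the pseudo-arc among hereditarily indecomposable continua. It is natural to ask the same of the third. The question is posed by Hoehn and Oversteegen \cite{HO}: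
\begin{quote}
\emph{If $X$ is a hereditarily indecomposable and weakly chainable continuum, must $X$ be homeomorphic to the pseudo-arc?}
\end{quote}

In general weak chainability is far from span zero, even for trees.

\begin{example}\label{ex:triod}
Let $T$ be the union of three arcs that have one common endpoint and are otherwise disjoint, with free endpoints $a_1,a_2,a_3$. It is a tree and an image of $I$, hence tree-like and weakly chainable. Let $C=[0,4]$ and let the pair $(u,v)$ take at the times $0,1,2,3,4$ the values
\[
(a_1,a_2),\quad (a_3,a_2),\quad (a_3,a_1),\quad (a_2,a_1),\quad (a_2,a_3).
\]
Between consecutive times one walker runs along the arc joining two free endpoints while the other waits at the third. Then $u(C)=v(C)=T$ and $u(c)\ne v(c)$ for all $c$, so $T$ does not have span zero.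
\end{example}

The example suggests caution: a continuous image of a linearly ordered object may retain nothing of the order, and the tree-likeness given by (K4) does not by itself restore it. On the other hand, the walkers in $T$ pass each other because two arcs of $T$ can overlap without being nested, and this is exactly what hereditary indecomposability forbids. The second consideration prevails.

\begin{theorem}\label{thm:main}
If $X$ is a hereditarily indecomposable and weakly chainable continuum, then $X$ has span zero; hence $X$ is homeomorphic to the pseudo-arc.
\end{theorem}

The theorem follows from a quantitative statement. A \emph{connected compactum} is a nonempty compact connected metric space; unlike a continuum, it may be a single point. In a product $X\times\mathbb R$ we write $p$ for the projection to the first factor, and we call the second coordinate of a point its \emph{height}. The \emph{slice} of $M\subset X\times\mathbb R$ at height $t$ is $M_t=\{x:(x,t)\in M\}$, and $\operatorname{diam}\emptyset=0$.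

\begin{theorem}\label{thm:coincidence}
Let $(X,d)$ be a hereditarily indecomposable continuum, let $M\subset X\times I$ be a connected compactum with $p(M)=X$, and let $\varepsilon=\sup_t\operatorname{diam}M_t$. If $C$ is a continuum and $u,v:C\to X$ are maps with $u(C)\cap v(C)\neq\emptyset$, then $d(u(c),v(c))\le\varepsilon$ for some $c\in C$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
For a hereditarily indecomposable continuum $X$ the following are equivalent:
\begin{enumerate}
\item[(1)] $X$ is homeomorphic to the pseudo-arc;
\item[(2)] $X$ is weakly chainable;
\item[(3)] for every $\varepsilon>0$ there are a continuum $Q$, a surjection $f:Q\to X$ and a map $\varphi:Q\to I$ with $\operatorname{diam}f(\varphi^{-1}(t))<\varepsilon$ for all $t\in I$;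
\item[(4)] $X$ has span zero.
\end{enumerate}
\end{theorem}

In (3) the continuum $Q$ may depend on $\varepsilon$ and need not be arc-like. A surjection $f:P\to Y$ between continua is \emph{confluent} if for every subcontinuum $B$ of $Y$ each component of $f^{-1}(B)$ is mapped onto $B$.

\begin{corollary}\label{cor:confluent}
Every nondegenerate confluent image of the pseudo-arc is homeomorphic to the pseudo-arc.
\end{corollary}

Of the facts (K1)--(K4) only (K3) enters the proofs; in particular, tree-likeness is not used. Apart from (K3) and a few textbook facts recalled in Section~\ref{sec:tools}, the paper is self-contained.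

\section{Reduction to Theorem~\ref{thm:coincidence}, and the case of a graph}\label{sec:model}

\subsection*{The reduction}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:equiv}, assuming Theorem~\ref{thm:coincidence}]
We prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$. The last three implications contain Theorem~\ref{thm:main}.

$(1)\Rightarrow(2)$. The pseudo-arc is arc-like and is its own image.

$(2)\Rightarrow(3)$. Let $f:Q\to X$ be a surjection from an arc-like continuum with metric $d_Q$, and let $\varepsilon>0$. By uniform continuity there is $\gamma>0$ with $d(f(q),f(q'))<\varepsilon/2$ whenever $d_Q(q,q')<\gamma$. If $\varphi:Q\to I$ is a $\gamma$-map, then $\operatorname{diam}f(\varphi^{-1}(t))\le\varepsilon/2<\varepsilon$ for all $t$.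

$(3)\Rightarrow(4)$. Let $C$ be a continuum and $u,v:C\to X$ maps with $u(C)\subset v(C)$. Given $\varepsilon>0$, take $Q,f,\varphi$ as in (3) and put
\[
M=\{(f(q),\varphi(q)):q\in Q\}\subset X\times I .
\]
This is a connected compactum with $p(M)=f(Q)=X$ and $M_t=f(\varphi^{-1}(t))$, so $\sup_t\operatorname{diam}M_t\le\varepsilon$. Theorem~\ref{thm:coincidence} gives $\min_{c}d(u(c),v(c))\le\varepsilon$, where the minimum exists because $C$ is compact. As $\varepsilon$ is arbitrary, the minimum is $0$.

$(4)\Rightarrow(1)$. This is (K3).
\end{proof}

\subsection*{The case of a graph}

The simplest sets $M$ are graphs, and for them no indecomposability is needed. Let $X$ be any continuum, let $\varphi:X\to I$ be a map whose fibers have diameter at most $\varepsilon$, and let $M$ be the graph of $\varphi$, so that $M_t=\varphi^{-1}(t)$. Let $u,v:C\to X$ satisfy $u(C)\subset v(C)$. Every value of $\varphi u$ is a value of $\varphi v$. Hence $\varphi u-\varphi v\le0$ at a point where $\varphi v$ is largest, and $\varphi u-\varphi v\ge 0$ at a point where $\varphi v$ is smallest. Since $C$ is connected, $\varphi u(c)=\varphi v(c)$ for some $c$, and then $d(u(c),v(c))\le\varepsilon$. This is the proof of (K1).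

For a weakly chainable $X$ the function $\varphi$ lives on $Q$ and not on $X$, and the set $M$ above is a multivalued substitute for a graph. To see what must be proved about $M$, we rewrite the argument with sets in place of functions. Let $L\subset C\times I$ be the graph of $\varphi v$, and push it forward in two ways:
\[
M'=(v\times\mathrm{id})(L)=\{(v(c),\varphi v(c))\},\qquad N=(u\times\mathrm{id})(L)=\{(u(c),\varphi v(c))\}.
\]
The set $M'$ is the graph of $\varphi$ over $v(C)$. The set $N$ places the first walker at the height of the second, so $N$ meets $M'$ exactly when $\varphi u(c)=\varphi v(c)$ for some $c$. Suppose that $N\cap M'=\emptyset$. The two sets have the same heights, and $M'$ has a point over every point of $p(N)=u(C)$. Therefore a highest point of $N$ lies above $M'$ and a lowest point of $N$ lies below $M'$. This is impossible, because the function $(x,s)\mapsto s-\varphi(x)$ has no zero on the connected set $N$.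

Three properties of graphs were used.
\begin{itemize}
\item[(G1)] \emph{Restriction.} The part of $M'$ over the connected compactum $u(C)$ is connected and projects onto $u(C)$.
\item[(G2)] \emph{Order.} A connected compactum $N$ that misses the part of $M'$ over $p(N)$ lies entirely above it or entirely below it.
\item[(G3)] \emph{Lifting.} There is a connected compactum $L\subset C\times I$ that projects onto $C$ and is sent into $M$ by $v\times\mathrm{id}$.
\end{itemize}
For a general base, all three fail for a set $M$ that is multivalued over one point only.

\begin{example}\label{ex:helix}
Let $X=S^1\subset\mathbb C$ and $M=\{(e^{2\pi it},t):t\in I\}$. Every slice of $M$ is a point, so $\varepsilon=0$, while the maps $u(z)=z$ and $v(z)=-z$ of $S^1$ onto $S^1$ satisfy $|u-v|=2$. So Theorem~\ref{thm:coincidence} fails without hereditary indecomposability.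

\emph{Restriction fails.} Over the arc $B=\{e^{2\pi is}:|s|\le\frac14\}$ the set $M$ has two components, given by $t\in[0,\frac14]$ and $t\in[\frac34,1]$, and each projects onto one half of $B$.

\emph{Order fails.} The arc $N=\{(-e^{2\pi it},t):t\in I\}$ misses $M$ and projects onto $S^1$. Over $i$ the heights of $M$ and $N$ are $\frac14$ and $\frac34$; over $-i$ they are $\frac34$ and $\frac14$.

\emph{Lifting fails.} For $w(z)=z^2$ the set $(w\times\mathrm{id})^{-1}(M)$ consists of the two disjoint arcs $\{(e^{\pi it},t)\}$ and $\{(-e^{\pi it},t)\}$, and each projects onto a half circle.
\end{example}

Over a hereditarily indecomposable base, all three properties have valid versions for arbitrary connected compacta. Restriction becomes the confluence of maps onto such a base (Lemma~\ref{lem:confluence}). Order is Theorem~\ref{thm:order}, the core of the paper, and is deduced from confluence. Lifting is Theorem~\ref{thm:lift}; it is deduced from order and from a lemma on separators of cylinders. With these in hand, Section~\ref{sec:proof} repeats the argument for graphs.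

\section{Connected compacta and confluence}\label{sec:tools}

Products carry the maximum metric. For a compact metric space $Z$ let $C(Z)$ be the set of connected compacta contained in $Z$, with the Hausdorff metric
\[
H(A,A')=\max\Big\{\sup_{a\in A}d(a,A'),\ \sup_{a'\in A'}d(a',A)\Big\}.
\]
We use two textbook facts.
\begin{itemize}
\item[(F1)] In a compact metric space $Z$, components coincide with quasi-components. Hence, if $K$ is a component of $Z$ and $D\subset Z$ is closed with $K\cap D=\emptyset$, there is a clopen set $F\subset Z$ with $K\subset F$ and $F\cap D=\emptyset$.
\item[(F2)] The space $C(Z)$ is compact. If $A_j\to A$ in $C(Z)$, then every limit of a subsequence of points $a_j\in A_j$ lies in $A$, and every point of $A$ is a limit of points $a_j\in A_j$. A map $g:Z\to Z'$ induces a continuous function $A\mapsto g(A)$ from $C(Z)$ to $C(Z')$.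
\end{itemize}

\begin{lemma}[Boundary bumping]\label{lem:bump}
Let $O$ be a nonempty proper open subset of a connected compactum $N$. Then every component $K$ of $\overline O$ meets $\overline O\setminus O$.
\end{lemma}

\begin{proof}
Otherwise (F1) gives a set $F\supset K$ that is clopen in $\overline O$ and contained in $O$. It is closed in $N$; it is open in $O$, hence in $N$; and $\emptyset\ne F\ne N$. This contradicts the connectedness of $N$.
\end{proof}

\begin{lemma}\label{lem:composant}
Let $A$ be a continuum and $x_0\in A$. The union of all $B\in C(A)$ with $x_0\in B$ and $B\ne A$ is dense in $A$.
\end{lemma}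

\begin{proof}
Let $V\subset A$ be open and nonempty. If $x_0\in V$, take $B=\{x_0\}$. Otherwise choose a nonempty open $V'$ with $\overline{V'}\subset V$ and put $O=A\setminus\overline{V'}$, a proper open set containing $x_0$. The component $B$ of $\overline O$ containing $x_0$ misses $V'$, so $B\ne A$. By Lemma~\ref{lem:bump} it meets $\overline O\setminus O\subset\overline{V'}\subset V$.
\end{proof}

To choose smallest counterexamples we need a continuous measure of size on $C(Z)$, a \emph{Whitney map}; only strict monotonicity matters here.

\begin{lemma}\label{lem:whitney}
Let $Z$ be a compact metric space.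
\begin{enumerate}
\item[(a)] There is a map $W:C(Z)\to[0,\infty)$ with $W(A')<W(A)$ whenever $A'\subsetneq A$.
\item[(b)] Every connected compactum $M\subset Z\times\mathbb R$ contains a connected compactum $M'$ with $p(M')=p(M)$ that is \emph{minimal}: no connected compactum properly contained in $M'$ projects onto $p(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(z_n)_{n\ge1}$ be a dense sequence in $Z$ and put $W(A)=\sum_n2^{-n}\big(\operatorname{diam}Z-d(z_n,A)\big)$. Then $|W(A)-W(A')|\le H(A,A')$. Let $A'\subsetneq A$. Then $d(z_n,A)\le d(z_n,A')$ for all $n$. If $a\in A\setminus A'$, $\rho=d(a,A')>0$ and $d(z_n,a)<\rho/2$, then $d(z_n,A)<\rho/2<d(z_n,A')$. So $W(A')<W(A)$.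

(b) By (F2) the set $\{M'\in C(M):p(M')=p(M)\}$ is compact, and it contains $M$. A member at which a Whitney map of $C(M)$ is smallest is minimal.
\end{proof}

\begin{lemma}[Nestedness]\label{lem:nested}
Let $X$ be a hereditarily indecomposable continuum and let $B,B'\in C(X)$ intersect. Then $B\subset B'$ or $B'\subset B$.
\end{lemma}

\begin{proof}
If one of the sets is a point, it lies in the other. Otherwise $B\cup B'$ is an indecomposable continuum, so $B$ and $B'$ are not both proper subsets of it.
\end{proof}

The next lemma replaces (G1). The part of $M$ over $B$ need not be connected, but no component of it can stop short of covering $B$, as the components in Example~\ref{ex:helix} do. The reason is that a component can be enlarged slightly to a connected compactum whose image leaves $B$, and by nestedness an image that leaves $B$ contains $B$.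

\begin{lemma}[Confluence; Cook, Lelek]\label{lem:confluence}
Let $X$ be a hereditarily indecomposable continuum, $N$ a connected compactum, $q:N\to X$ a map, and $B\subset q(N)$ a connected compactum. Then $q(K)=B$ for every component $K$ of $q^{-1}(B)$. In particular, if $M\subset X\times\mathbb R$ and $B\subset p(M)$ are connected compacta, every component of $M\cap(B\times\mathbb R)$ projects onto $B$.
\end{lemma}

\begin{proof}
Suppose $b\in B\setminus q(K)$. By (F1) there is a set $F\supset K$, clopen in $q^{-1}(B)$, with $F\cap q^{-1}(b)=\emptyset$. The sets $F$ and $q^{-1}(B)\setminus F$ are disjoint and closed in $N$, so there is an open $O\subset N$ with $F\subset O$ and $\overline O\cap(q^{-1}(B)\setminus F)=\emptyset$. Thus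
\begin{equation}\label{eq:F}
\overline O\cap q^{-1}(B)=F\subset O .
\end{equation}
Since $\emptyset\neq q^{-1}(b)\subset q^{-1}(B)\setminus F$, we have $O\ne N$. Let $K'$ be the component of $\overline O$ containing $K$. By Lemma~\ref{lem:bump} there is $y\in K'\setminus O$, and $q(y)\notin B$ by \eqref{eq:F}. So $q(K')$ meets $B$, because it contains $q(K)$, and is not contained in $B$. By Lemma~\ref{lem:nested}, $B\subset q(K')$. Then $b=q(y')$ with $y'\in K'\cap q^{-1}(B)\subset F$, which contradicts $F\cap q^{-1}(b)=\emptyset$.
\end{proof}

\section{Disjoint connected compacta over the same base are ordered}\label{sec:order}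

Let $M,N\subset X\times\mathbb R$ be disjoint connected compacta with $p(M)=p(N)$; this common projection is the \emph{base} of the pair. Write $M<N$ if $m<n$ whenever $(x,m)\in M$ and $(x,n)\in N$. The pair is \emph{ordered} if $M<N$ or $N<M$, and \emph{mixed} otherwise. A point of $M$ and a point of $N$ over the same $x$ have different heights, so the pair is mixed if and only if there are \emph{witnesses}
\[
(x,m),(x',m')\in M,\qquad (x,n),(x',n')\in N,\qquad m<n,\quad m'>n'.
\]
The pair $(M,N)$ is mixed if and only if $(N,M)$ is.

\begin{theorem}\label{thm:order}
Let $X$ be a hereditarily indecomposable continuum and let $M^0,N^0\subset X\times\mathbb R$ be disjoint connected compacta with $p(M^0)=p(N^0)$. Then $M^0<N^0$ or $N^0<M^0$.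
\end{theorem}

If the base is a point, the two sets are disjoint compact intervals in a vertical line, and the statement holds. It fails already over an arc, in a way that shows how the proof will run.

\begin{example}\label{ex:hooks}
Over $[0,3]$ take the two interlocked hooks of Figure~\ref{fig:hooks}:
\begin{align*}
M&=([0,3]\times\{0\})\cup(\{3\}\times[0,2])\cup([1,3]\times\{2\}),\\
N&=([0,2]\times\{1\})\cup(\{0\}\times[1,3])\cup([0,3]\times\{3\}).
\end{align*}
Over $x_0=\frac32$ the point of $M$ at height $2$ lies between points of $N$ at heights $1$ and $3$. Over an interval $B$ with $x_0\in B\subset[1,2]$, the components through these three points are horizontal copies of $B$, stacked in the same order. Over $B=[1,\frac52]$ the lowest of them is $[1,2]\times\{1\}$ and no longer covers $B$. Over a hereditarily indecomposable base, confluence prevents this ending, and the three layers persist until they cover the whole base. Note also that shrinking $M$ to the minimal set $[0,3]\times\{0\}$ turns the mixed pair into an ordered one.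
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=0.75]
\draw[very thick] (0,0)--(3,0)--(3,2)--(1,2);
\draw[very thick,dashed] (2,1)--(0,1)--(0,3)--(3,3);
\draw[dotted] (1.5,-0.8)--(1.5,3.4);
\fill (1.5,1) circle (1.5pt) (1.5,2) circle (1.5pt) (1.5,3) circle (1.5pt);
\draw (0,-0.8)--(3,-0.8);
\node[below] at (0,-0.8) {$0$};
\node[below] at (1.5,-0.8) {$x_0$};
\node[below] at (3,-0.8) {$3$};
\node[right] at (3,1) {$M$};
\node[left] at (0,2) {$N$};
\end{tikzpicture}
\caption{Two disjoint arcs $M$ (solid) and $N$ (dashed) in $[0,3]\times\mathbb R$, both projecting onto $[0,3]$, neither of which lies above the other. Over $x_0$ a point of $M$ lies between two points of $N$.}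
\label{fig:hooks}
\end{figure}

The plan is as follows. Take a mixed pair $(M,N)$ whose base $A$ is as small as possible. Some point of $M$ lies between two points of $N$. Over proper subcontinua of $A$ all pairs are ordered, so the three layers through these points stay stacked, and in the limit they cover $A$. The lower layer is a proper part of $N$ that projects onto $A$, so $N$ is not minimal; by symmetry neither member of such a pair is minimal. One would like to conclude by shrinking $M$ to a minimal set, but Example~\ref{ex:hooks} shows that shrinking can destroy mixedness. The middle layer resolves this: every one of its points has points of $N$ above and below, so shrinking inside it keeps the pair mixed.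

\begin{proof}[Proof of Theorem~\ref{thm:order}]
Suppose that $(M^0,N^0)$ is mixed. Let $\eta>0$ be the distance between $M^0$ and $N^0$. If $(x,m)$ and $(x,n)$ lie in different sets among $M^0,N^0$, then $|m-n|\ge\eta$, so
\begin{equation}\label{eq:eta}
m<n\quad\text{is equivalent to}\quad m\le n-\eta .
\end{equation}
Strict inequalities between such heights therefore pass to limits.

\medskip
\noindent\emph{Critical pairs.} Let $\mathcal T$ be the set of pairs $(M,N)$ in $\big(C(M^0)\times C(N^0)\big)\cup\big(C(N^0)\times C(M^0)\big)$ with $p(M)=p(N)$. It is invariant under exchanging $M$ and $N$, and it is compact by (F2). The mixed pairs form a closed subset of $\mathcal T$: for a convergent sequence of mixed pairs, the witnesses converge along a subsequence to points of the limit sets, and these are witnesses by \eqref{eq:eta}. The subset is nonempty. Let $W$ be a Whitney map on $C(X)$ and let $r^*$ be the minimum of $W(p(M))$ over mixed pairs in $\mathcal T$. Call a mixed pair in $\mathcal T$ \emph{critical} if its base $A$ has $W(A)=r^*$. Critical pairs exist; every mixed pair in $\mathcal T$ with the same base as a critical pair is critical; and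
\begin{equation}\label{eq:dagger}
\text{a pair in $\mathcal T$ whose base is a proper subset of the base of a critical pair is ordered.}
\end{equation}

\medskip
\noindent\emph{Claim.} Let $(M,N)$ be any critical pair, with base $A$.
\begin{enumerate}
\item[(a)] There is $M^*\in C(M)$ with $p(M^*)=A$ such that for every $(x,m)\in M^*$ there are $(x,n),(x,n')\in N$ with $n<m<n'$.
\item[(b)] There is $N_1^*\in C(N)$ with $p(N_1^*)=A$ and $N_1^*\ne N$.
\end{enumerate}

\medskip
\noindent\emph{A point of $M$ between two points of $N$.} Pairs over a one-point base are ordered, so $A$ is a continuum. Let $M^{<}$ be the set of $(x,m)\in M$ for which some $(x,n)\in N$ has $m<n$, and let $M^{>}$ be the set of $(x,m)\in M$ for which some $(x,n)\in N$ has $m>n$. By \eqref{eq:eta}, $M^<$ is the image under the first projection of the compact set of all $((x,m),(x,n))\in M\times N$ with $m\le n-\eta$, so it is closed; exchanging $m$ and $n$ in the inequality shows that $M^>$ is closed. The two sets cover $M$ because $p(N)=p(M)$, and both are nonempty because the pair is mixed. Since $M$ is connected, they intersect. So there are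
\[
(x_0,m_0)\in M,\qquad (x_0,n_1),(x_0,n_2)\in N,\qquad n_1<m_0<n_2 .
\]

\medskip
\noindent\emph{Three layers over proper parts of $A$.} Let $\mathcal B$ be the set of $B\in C(A)$ with $x_0\in B\ne A$. For $B\in\mathcal B$ let $M(B)$ be the component of $M\cap(B\times\mathbb R)$ containing $(x_0,m_0)$, and let $N_i(B)$ be the component of $N\cap(B\times\mathbb R)$ containing $(x_0,n_i)$, for $i=1,2$. By Lemma~\ref{lem:confluence} all three project onto $B$; this is the only use of hereditary indecomposability in the proof. Hence $(M(B),N_i(B))\in\mathcal T$, and these pairs are ordered by \eqref{eq:dagger}. The points over $x_0$ decide the order: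
\begin{equation}\label{eq:layers}
N_1(B)<M(B)<N_2(B)\qquad(B\in\mathcal B).
\end{equation}

\medskip
\noindent\emph{The limit layers.} Put
\[
M^*=\overline{\bigcup_{B\in\mathcal B}M(B)}\subset M,\qquad N_i^*=\overline{\bigcup_{B\in\mathcal B}N_i(B)}\subset N .
\]
Each union consists of connected sets with a common point, so these are connected compacta. Their projections are closed subsets of $A$ containing $\bigcup\mathcal B$, which is dense by Lemma~\ref{lem:composant}; so all three project onto $A$. We do not claim that \eqref{eq:layers} holds for the limit layers. What survives is the following. Let $(E,F)$ stand for $(N_1,M)$ or for $(M,N_2)$, so that $E(B)<F(B)$ for all $B\in\mathcal B$. Then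
\begin{itemize}
\item[(i)] for every $(x,s)\in E^*$ there is $(x,t)\in F^*$ with $s<t$;
\item[(ii)] for every $(x,t)\in F^*$ there is $(x,s)\in E^*$ with $s<t$.
\end{itemize}
For (i), write $(x,s)=\lim(x_j,s_j)$ with $(x_j,s_j)\in E(B_j)$. Since $x_j\in B_j=p(F(B_j))$, there is $(x_j,t_j)\in F(B_j)$, and $s_j<t_j$. Along a subsequence $(x_j,t_j)\to(x,t)\in F^*$, and $s<t$ by \eqref{eq:eta}. For (ii), write $(x,t)=\lim(x_j,t_j)$ with $(x_j,t_j)\in F(B_j)$, pick $(x_j,s_j)\in E(B_j)$, and pass to a subsequence along which $(x_j,s_j)$ converges.

Part (a) of the Claim is (ii) for $(N_1,M)$ together with (i) for $(M,N_2)$. For part (b), let $h$ be the largest height of a point of $N_1^*$. By (i) for $(N_1,M)$ some point of $M^*$ has height greater than $h$, and by (i) for $(M,N_2)$ some point of $N_2^*$ is higher still. That point belongs to $N\setminus N_1^*$. The Claim is proved.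

\medskip
\noindent\emph{The contradiction.} Fix a critical pair $(M,N)$ with base $A$ and take $M^*$ as in (a). By Lemma~\ref{lem:whitney}(b) there is a minimal $M'\in C(M^*)$ with $p(M')=A$. Any point of $M'$ has points of $N$ below and above it, so the pair $(N,M')\in\mathcal T$ is mixed. Its base is $A$, so it is critical. Part (b) of the Claim, applied to $(N,M')$, gives a connected compactum properly contained in $M'$ that projects onto $A$. This contradicts the minimality of $M'$.
\end{proof}

\section{Separators of a cylinder}\label{sec:separators}

For (G3) we must find a connected compactum in $(v\times\mathrm{id})^{-1}(M)$ that projects onto $C$. Connectedness is not preserved under preimages, as the last part of Example~\ref{ex:helix} shows. The property of separating the bottom of a cylinder from its top is preserved under preimages by maps of the form $v\times\mathrm{id}$, and the following lemma recovers a large component from it. For an arc $C$ it says that a closed set separating the bottom of a rectangle from the top has a component that reaches both vertical sides.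

Let $J=[-1,2]$. For a continuum $C$ put $Z=C\times J$, $E_0=C\times\{-1\}$ and $E_1=C\times\{2\}$. A closed set $S\subset Z$ \emph{separates the ends} if $Z\setminus S=O_0\cup O_1$ with $O_0,O_1$ disjoint and open, $E_0\subset O_0$ and $E_1\subset O_1$.

\begin{lemma}\label{lem:separator}
Let $C$ be a continuum and let the closed set $S\subset C\times J$ separate the ends. Then some component of $S$ projects onto $C$.
\end{lemma}

\begin{proof}
The main point is that two disjoint closed sets cannot separate the ends jointly unless one of them does so alone. If they could, one would obtain a map of $Z$ to the circle that winds once, going across one piece and back across the other; but a map that is constant on $E_0$ has a continuous argument.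

\medskip
\noindent\emph{Step 1: every map $e:Z\to S^1$ with $e=1$ on $E_0$ has the form $e=\exp(i\psi)$ with $\psi:Z\to\mathbb R$ continuous.} By uniform continuity there is $n$ with $|e(c,t)-e(c,t')|<2$ whenever $|t-t'|\le 3/n$. Put $\tau_j(t)=-1+j(t+1)/n$ for $0\le j\le n$. The quotients $e(c,\tau_j(t))/e(c,\tau_{j-1}(t))$ avoid $-1$, their product is $e(c,t)/e(c,-1)=e(c,t)$, and we let $\psi(c,t)$ be the sum of their principal arguments.

\medskip
\noindent\emph{Step 2: if a closed set $S'\subset Z\setminus(E_0\cup E_1)$ does not separate the ends, then every map $k:Z\setminus S'\to\mathbb Z$ has the same constant value on $E_0$ and on $E_1$.} Since $C$ is connected, $k$ is constant on each $E_i$. If the values differed, the set where $k$ equals its value on $E_0$ and the complement of that set in $Z\setminus S'$ would show that $S'$ separates the ends.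

\medskip
\noindent\emph{Step 3: if $S$ separates the ends and $S=S_1\cup S_2$ with $S_1,S_2$ disjoint and closed, then $S_1$ or $S_2$ separates the ends.} Let $O_0,O_1$ be as in the definition and put $F_i=O_i\cup S=Z\setminus O_{1-i}$. These sets are closed, cover $Z$, and satisfy $F_0\cap F_1=S$. The closed sets $S_1\cup E_0$ and $S_2$ are disjoint, so there is a map $\lambda:Z\to[0,1]$ with $\lambda=0$ on $S_1\cup E_0$ and $\lambda=1$ on $S_2$. Define $e=\exp(i\pi\lambda)$ on $F_0$ and $e=\exp(-i\pi\lambda)$ on $F_1$. Both formulas give $1$ on $S_1$ and $-1$ on $S_2$, so $e$ is a map, and $e=1$ on $E_0$. With $\psi$ from Step~1, the functions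
\[
k_0=\frac{\psi-\pi\lambda}{2\pi}\ \text{ on }F_0,\qquad k_1=\frac{\psi+\pi\lambda}{2\pi}\ \text{ on }F_1
\]
are continuous and integer-valued, and $k_1-k_0=\lambda$ on $S$. So $k_0=k_1$ on $S_1$ and $k_0=k_1-1$ on $S_2$. The set $Z\setminus S_2$ is the union of the relatively closed sets $F_0\setminus S_2$ and $F_1\setminus S_2$, which meet in $S_1$; hence $k_0$ and $k_1$ glue to a map $Z\setminus S_2\to\mathbb Z$. The set $Z\setminus S_1$ is the union of $F_0\setminus S_1$ and $F_1\setminus S_1$, which meet in $S_2$; hence $k_0$ and $k_1-1$ glue to a map $Z\setminus S_1\to\mathbb Z$. Let $a$ be the value of $k_0$ on $E_0$ and $b$ the value of $k_1$ on $E_1$. If neither $S_2$ nor $S_1$ separated the ends, Step~2 would give both $a=b$ and $a=b-1$.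

\medskip
\noindent\emph{Step 4.} A closed set that misses a fiber $\{c\}\times J$ does not separate the ends, because the fiber is connected and meets both ends. In particular $S\neq\emptyset$. Suppose that no component of $S$ projects onto $C$. Each component $K$ misses some fiber, and by (F1) so does some clopen subset of $S$ containing $K$. Finitely many of these clopen sets, $D_1,\dots,D_k$, cover $S$. The sets $S_j=D_j\setminus(D_1\cup\dots\cup D_{j-1})$ are disjoint and closed, they cover $S$, and each misses a fiber. Applying Step~3 to $S_1$ and $S_2\cup\dots\cup S_k$, and continuing by induction, we find that some $S_j$ separates the ends, a contradiction.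
\end{proof}

The connectedness of $C$ enters in Step~2, and the lemma fails without it: over a two-point space, one interior point in each fiber separates the ends.

\section{Lifting maps to $M$}\label{sec:lift}

\begin{theorem}\label{thm:lift}
Let $X$ be a hereditarily indecomposable continuum, $M\subset X\times I$ a connected compactum with $p(M)=X$, $C$ a continuum, and $v:C\to X$ a map. Then there is a connected compactum $L\subset C\times I$ with $p(L)=C$ and $(v\times\mathrm{id})(L)\subset M$.
\end{theorem}

\begin{proof}
We enlarge $I$ to $J=[-1,2]$ so that the ends of the cylinder $X\times J$ are at distance at least $1$ from $M$.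

\medskip
\noindent\emph{Step 1: no connected compactum $K\subset(X\times J)\setminus M$ meets both $X\times\{-1\}$ and $X\times\{2\}$.} Suppose that $K$ does. Let $A=p(K)$ and let $M_A$ be a component of $M\cap(A\times\mathbb R)$. Since $p(M)=X$, Lemma~\ref{lem:confluence} gives $p(M_A)=A$. Over a point $x$ with $(x,-1)\in K$ the set $M_A$ has a point of height at least $0$, and over a point $x'$ with $(x',2)\in K$ it has a point of height at most $1$. So $(M_A,K)$ is a mixed pair, contrary to Theorem~\ref{thm:order}.

\medskip
\noindent\emph{Step 2: small closed neighborhoods of $M$ separate the ends.} To pass from Step~1 to a separation we want to use (F1), which requires compactness; the complement of $M$ is not compact, so we remove a neighborhood of $M$. For $k\ge2$ let $U_k$ be the open $1/k$-neighborhood of $M$ in $X\times J$. Then $\overline{U_k}$ misses both ends. The set $B_k=(X\times J)\setminus U_k$ is compact, misses $M$, and contains both ends. The component of $B_k$ containing the connected set $X\times\{-1\}$ misses $X\times\{2\}$ by Step~1. By (F1) there is a clopen $G_0\subset B_k$ that contains $X\times\{-1\}$ and misses $X\times\{2\}$. Put $G_1=B_k\setminus G_0$. Both sets are closed, and $X\times\{2\}\subset G_1$.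 The complement of $\overline{U_k}$ lies in $B_k=G_0\cup G_1$, so it is the disjoint union of the sets
\[
G_i\setminus\overline{U_k}=\big((X\times J)\setminus\overline{U_k}\big)\setminus G_{1-i}\qquad(i=0,1),
\]
which are open in $X\times J$ and contain $X\times\{-1\}$ and $X\times\{2\}$, respectively.

\medskip
\noindent\emph{Step 3: pulling back.} Put $S_k=(v\times\mathrm{id})^{-1}(\overline{U_k})\subset C\times J$. The preimages of the sets $G_i\setminus\overline{U_k}$ under $v\times\mathrm{id}$ are disjoint, open, have union $(C\times J)\setminus S_k$, and contain $C\times\{-1\}$ and $C\times\{2\}$, respectively. So $S_k$ separates the ends of $C\times J$, and by Lemma~\ref{lem:separator} it has a component $L_k$ with $p(L_k)=C$. By (F2) a subsequence of $(L_k)$ converges to a connected compactum $L$ with $p(L)=C$. The closed sets $S_k$ decrease, so $L_j\subset S_k$ for $j\ge k$, and $L\subset S_k$ for every $k$. Hence $(v\times\mathrm{id})(L)\subset\bigcap_k\overline{U_k}=M$. Since $v\times\mathrm{id}$ preserves heights, $L\subset C\times I$.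
\end{proof}

\section{Proof of Theorem~\ref{thm:coincidence}}\label{sec:proof}

The connected compacta $u(C)$ and $v(C)$ intersect, so they are nested by Lemma~\ref{lem:nested}. The statement is symmetric in $u$ and $v$, and we may assume $u(C)\subset v(C)$. Suppose that $d(u(c),v(c))>\varepsilon$ for all $c\in C$.

Theorem~\ref{thm:lift} gives a connected compactum $L\subset C\times I$ with $p(L)=C$ and $(v\times\mathrm{id})(L)\subset M$. Put
\[
M'=(v\times\mathrm{id})(L)\subset M,\qquad N=(u\times\mathrm{id})(L).
\]
These are connected compacta in $X\times I$ with $p(M')=v(C)$ and $p(N)=u(C)$. The set $M'$ may be smaller than the part of $M$ over $v(C)$. We compare $N$ with $M'$ and not with $M$ because $M'$, $N$ and $L$ have the same set of heights, a compact interval $[\alpha,\beta]$ with $\alpha\le\beta$.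

\emph{The sets $N$ and $M'$ are disjoint.} A point of $N$ has the form $(u(c),s)$ with $(c,s)\in L$, and then $(v(c),s)\in M$. If $(u(c),s)\in M'$, both $u(c)$ and $v(c)$ lie in the slice $M_s$, and $d(u(c),v(c))\le\operatorname{diam}M_s\le\varepsilon$, contrary to the assumption.

\emph{A mixed pair.} Let $A=u(C)\subset p(M')$ and let $M_A$ be a component of $M'\cap(A\times\mathbb R)$. By Lemma~\ref{lem:confluence}, $p(M_A)=A=p(N)$. Take $(x,\alpha)\in N$. The set $M_A$ has a point over $x$; its height is at least $\alpha$, and differs from $\alpha$ because $M_A$ misses $N$. So this point of $M_A$ lies above a point of $N$. Take $(x',\beta)\in N$. The set $M_A$ has a point over $x'$; its height is at most $\beta$ and differs from $\beta$, so it lies below a point of $N$. Thus $(M_A,N)$ is a mixed pair, contrary to Theorem~\ref{thm:order}. This proves Theorem~\ref{thm:coincidence}, and with it Theorems~\ref{thm:main} and~\ref{thm:equiv}. \qed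

\begin{remark}
The hypothesis $u(C)\cap v(C)\ne\emptyset$ is what places a point of $M'$ over every point of $p(N)$. It cannot be dropped: let $u$ and $v$ be constant maps with values $x\neq y$ in the pseudo-arc, and let $M$ be the graph of a $\gamma$-map onto $I$ with $\gamma<d(x,y)$.
\end{remark}

\section{Confluent images of the pseudo-arc}\label{sec:confluent}

\begin{proof}[Proof of Corollary~\ref{cor:confluent}]
Let $P$ be the pseudo-arc and $f:P\to Y$ a confluent surjection onto a continuum $Y$. Let $B_1,B_2$ be subcontinua of $Y$ with a common point $y$, and let $s\in f^{-1}(y)$. The component $K_i$ of $f^{-1}(B_i)$ containing $s$ satisfies $f(K_i)=B_i$. The sets $K_1,K_2$ are nested by Lemma~\ref{lem:nested}, since $P$ is hereditarily indecomposable; hence $B_1,B_2$ are nested. If a subcontinuum of $Y$ were the union of two proper subcontinua, these would intersect by connectedness, so one would contain the other and equal the union. Thus $Y$ is hereditarily indecomposable. It is weakly chainable as an image of $P$, and Theorem~\ref{thm:main} applies.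
\end{proof}

\begin{remark}
Conversely, every map of the pseudo-arc onto a pseudo-arc is confluent by Lemma~\ref{lem:confluence}. So a surjection from the pseudo-arc onto a continuum $Y$ is confluent if and only if $Y$ is homeomorphic to the pseudo-arc.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HO}
L.~C. Hoehn and L.~G. Oversteegen,
\emph{A complete classification of homogeneous plane continua},
arXiv:1409.6324 (2014).

\end{thebibliography}
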